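\title{Two forbidden patterns bound the mixed page number of ordered graphs}

\begin{abstract}
The mixed page number of an ordered graph is the least number of stacks and queues that partition its edges. Large twists are the only obstruction to a small stack number, and large rainbows are the only obstruction to a small queue number. We show that the mixed page number has a description of the same kind, with two patterns for each $k$: a $k$-rainbow of $k$-twists and a $k$-twist of $k$-rainbows. Either pattern forces $k$ pages, and an ordered graph that avoids both has mixed page number less than $12000k^3$. No bound on the degrees is assumed. We also show that for $k\ge 2$ one pattern never suffices, and that avoiding our two patterns is compatible with mixed page number at least $(k-1)^2$.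
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple, and $\mathbb{N}$ is the set of positive integers. An \emph{ordered graph} is a graph with a fixed total order $\prec$ on its vertices; we picture the vertices on a horizontal line and the edges as arcs above it. Let $uv$ and $xy$ be edges with $u\prec v$, $x\prec y$ and no common endpoint. They \emph{cross} if $u\prec x\prec v\prec y$ or $x\prec u\prec y\prec v$, and they \emph{nest} if $u\prec x\prec y\prec v$ or $x\prec u\prec v\prec y$. Edges that share an endpoint neither cross nor nest.

A set of edges is a \emph{stack} if no two of its edges cross and a \emph{queue} if no two of its edges nest. (Sweep the line from left to right, storing an edge at its left endpoint and discarding it at its right endpoint: a stack can be processed last-in-first-out, a queue first-in-first-out.) A \emph{mixed linear layout} of an ordered graph $G$ is a partition of its edge set into \emph{pages}, each of which is a stack or a queue, and the \emph{mixed page number} $\mathrm{mn}(G)$ is the least number of pages in such a layout. The \emph{stack number} and the \emph{queue number} are defined in the same way, with only stacks or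 only queues allowed. Subsets of stacks are stacks and subsets of queues are queues. Hence all three numbers are monotone under taking subgraphs, and to bound them it is enough to cover the edge set by pages.

A \emph{pattern} is an ordered graph with at least one edge. An ordered graph $G$ \emph{contains} a pattern $H$ if, up to an order-preserving isomorphism, $H$ is a subgraph of $G$ (not necessarily induced) ordered by the restriction of the order of $G$; otherwise $G$ \emph{avoids} $H$. A \emph{$k$-twist} is a set of $k$ pairwise crossing edges and a \emph{$k$-rainbow} is a set of $k$ pairwise nesting edges. The following two facts are known.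
\begin{itemize}
\item[(S)] For $k\ge2$, the stack number of $G$ is less than $14k\log k$ if $G$ avoids a $k$-twist, and at least $k$ if $G$ contains a $k$-twist.
\item[(Q)] For $k\ge1$, the queue number of $G$ is less than $k$ if $G$ avoids a $k$-rainbow, and at least $k$ if $G$ contains a $k$-rainbow.
\end{itemize}
Thus one pattern for each $k$ explains why a stack number or a queue number is large. The following question from \cite{HMP} asks whether the mixed page number can be explained in the same way.

\begin{quote}
Do there exist finite sets $\mathcal{P}_1,\mathcal{P}_2,\dots$ of patterns and a \emph{binding function} $f:\mathbb{N}\to\mathbb{N}$ such that, for all $k\in\mathbb{N}$ and every ordered graph $G$, we have $\mathrm{mn}(G)<f(k)$ if $G$ avoids all patterns in $\mathcal{P}_k$, and $\mathrm{mn}(G)\ge k$ if $G$ contains some pattern in $\mathcal{P}_k$?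
\end{quote}

The content of the question is the word ``finite'': if infinite sets were allowed, the set of all patterns with mixed page number at least $k$ would do, with $f(k)=k$. Twists and rainbows themselves are of no use, since a twist is a queue and a rainbow is a stack. A pattern that forces many pages must defeat both kinds of page at once, and the first thing to try is to substitute one obstruction into the other: replace every edge of a rainbow by a twist, or every edge of a twist by a rainbow.

From now on the vertices of an ordered graph are $1,\dots,n$ in their order, and an edge is written $(x,y)$ with $x<y$. An edge $(x,y)$ is \emph{over} an edge $(x',y')$, and $(x',y')$ is \emph{under} $(x,y)$, if $x<x'<y'<y$. This relation is transitive.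

\begin{definition}\label{def:thick}
Let $\ell\ge0$ and $M\ge1$. An \emph{$(\ell,M)$-rainbow} is a sequence of $M$-twists $I_1,\dots,I_\ell$ such that every edge of $I_j$ is over every edge of $I_{j'}$ whenever $j<j'$. An \emph{$(\ell,M)$-twist} is a sequence of $M$-rainbows $D_1,\dots,D_\ell$ such that every edge of $D_j$ crosses every edge of $D_{j'}$, with the smaller left and the smaller right endpoint, whenever $j<j'$. We call these objects \emph{thick rainbows} and \emph{thick twists} with $\ell$ \emph{layers} of \emph{thickness} $M$.
\end{definition}

An $(\ell,1)$-rainbow is an $\ell$-rainbow, a $(1,M)$-rainbow is an $M$-twist, and a $(0,M)$-rainbow is empty. Deleting layers, or the same number of edges from every layer, leaves a thick rainbow. The same remarks apply to thick twists. If $A_j$ and $B_j$ are the sets of left and right endpoints of the $j$-th layer, the vertices of a thick rainbow come in the order $A_1<\dots<A_\ell<B_\ell<\dots<B_1$, and those of a thick twist in the order $A_1<\dots<A_\ell<B_1<\dots<B_\ell$. So a $(k,k)$-rainbow determines one pattern $R_k$ and a $(k,k)$-twist determines one pattern $T_k$, each a matching with $k^2$ edges (Figure~\ref{fig:patterns}), and $G$ contains $R_k$ or $T_k$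 exactly when it has a $(k,k)$-rainbow or a $(k,k)$-twist, respectively.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\foreach \x in {1,...,8} \fill (\x,0) circle (0.11);
\draw (1,0) arc (180:0:3); \draw (2,0) arc (180:0:3);
\draw[very thick] (3,0) arc (180:0:1); \draw[very thick] (4,0) arc (180:0:1);
\draw[gray!50] (10,0) grid (13,3);
\draw[fill=white] (10,2) circle (0.2) (11,3) circle (0.2);
\fill (12,0) circle (0.2) (13,1) circle (0.2);
\node at (7,-1.1) {$R_2$};
\begin{scope}[xshift=16cm]
\foreach \x in {1,...,8} \fill (\x,0) circle (0.11);
\draw (1,0) arc (180:0:2.5); \draw (2,0) arc (180:0:1.5);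
\draw[very thick] (3,0) arc (180:0:2.5); \draw[very thick] (4,0) arc (180:0:1.5);
\draw[gray!50] (10,0) grid (13,3);
\draw[fill=white] (10,1) circle (0.2) (11,0) circle (0.2);
\fill (12,3) circle (0.2) (13,2) circle (0.2);
\node at (7,-1.1) {$T_2$};
\end{scope}
\end{tikzpicture}
\caption{The patterns $R_2$ (a $2$-twist over a $2$-twist) and $T_2$ (a $2$-rainbow crossing a $2$-rainbow). Each is drawn with arcs, and again with the edge from $x$ to $y$ plotted as the point $(x,y)$. Thin arcs and hollow points form the first layer, thick arcs and solid points the second.}
\label{fig:patterns}
\end{figure}

\begin{theorem}\label{thm:main}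
For all $k\in\mathbb{N}$ and all ordered graphs $G$:
\begin{itemize}
\item[(a)] if $G$ contains $R_k$ or $T_k$, then $\mathrm{mn}(G)\ge k$;
\item[(b)] if $G$ avoids $R_k$ and $T_k$, then $\mathrm{mn}(G)<12000k^3$.
\end{itemize}
\end{theorem}

The answer to the question is therefore yes, with $\mathcal{P}_k=\{R_k,T_k\}$ and $f(k)=12000k^3$. Equivalently, if $\tau(G)$ is the largest $k$ such that $G$ contains $R_k$ or $T_k$ (and $0$ if there is none), then $\tau(G)\le\mathrm{mn}(G)<12000(\tau(G)+1)^3$. The second theorem shows that the number of patterns cannot be lowered and that, for these patterns, the binding function is at least quadratic.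

\begin{theorem}\label{thm:lower}
\begin{itemize}
\item[(a)] For every $k\ge2$ there is an ordered graph that avoids $R_k$ and $T_k$ and has mixed page number at least $(k-1)^2$.
\item[(b)] If sets $\mathcal{P}_1,\mathcal{P}_2,\dots$ and a function $f$ are as in the question, then for each $k\ge2$ the set $\mathcal{P}_k$ contains a pattern contained in some $R_N$ and a different pattern contained in some $T_N$. In particular $|\mathcal{P}_k|\ge2$.
\end{itemize}
\end{theorem}

For $\mathcal{P}_k=\{R_k,T_k\}$ the least binding function thus lies between $(k-1)^2+1$ and $12000k^3$. We do not determine its order of growth.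

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By monotonicity it suffices to bound $\mathrm{mn}(R_k)$ and $\mathrm{mn}(T_k)$. In $R_k$, two edges of the same layer cross and two edges of different layers nest. So a stack has at most one edge in each layer and a queue lies inside one layer. In $T_k$, two edges of the same layer nest and two edges of different layers cross, so a queue has at most one edge in each layer and a stack lies inside one layer. In both patterns every page has at most $k$ of the $k^2$ edges, and at least $k$ pages are needed.
\end{proof}

The work lies in part (b). Section~\ref{sec:sep} treats edge sets whose left endpoints all precede their right endpoints. There crossing and nesting are two partial orders on a planar point set, exchanged by a reflection, and we reduce the number of layers of both thick patterns to two, a case that one well-chosen point settles. Section~\ref{sec:general} splits a general ordered graph into such sets and into sets without large twists, which are covered by stacks using (S). Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}.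

\section{Levels and point sets}\label{sec:tools}

Every decomposition below begins by sorting elements into levels, as in the proof of the following textbook fact.

\begin{lemma}[Mirsky's theorem]\label{lem:mirsky}
If a strict partial order on a finite set has no chain of $M$ elements, then the set is a union of at most $M-1$ antichains.
\end{lemma}

\begin{proof}
Let the height of $p$ be the largest size of a chain with top element $p$. Heights lie in $\{1,\dots,M-1\}$, and comparable elements have different heights.
\end{proof}

For the order ``over'', chains are rainbows and antichains are queues, which gives the upper bound in (Q). Crossing is not of this kind: if $(x,y)$ crosses $(x',y')$ from the left and $(x',y')$ crosses $(x'',y'')$ from the left, it may happen that $y\le x''$. This cannot happen in the following situation. A set $E$ of edges is \emph{separated} if every left endpoint of an edge of $E$ precedes every right endpoint of an edge of $E$.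

Regard the edge $(x,y)$ as a point of the plane. If $E$ is separated and $(x,y),(x',y')\in E$ with $x<x'$, then $x'<y$, so the two edges cross exactly when $y<y'$ and nest exactly when $y>y'$. This suggests forgetting the graph. Let $X\subseteq\{1,\dots,n\}^2$ be any set of points. For $p=(x,y)$ let
\[
\mathrm{NW}(p)=\{(x',y'):x'<x,\ y'>y\},
\]
and define the quadrants $\mathrm{NE}(p)$, $\mathrm{SW}(p)$, $\mathrm{SE}(p)$ in the same way, always with strict inequalities. For sets, ``$A$ is NW of $B$'' means that $a\in\mathrm{NW}(b)$ for all $a\in A$ and $b\in B$, and likewise for the other directions. Each of the four relations is transitive. Two points form an \emph{increasing pair} if one is NE of the other and a \emph{decreasing pair} if one is SE of the other; points in a common row or column form neither. An \emph{increasing} (\emph{decreasing}) \emph{chain} is a set in which every two points form an increasing (decreasing) pair. For point sets we define: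
\begin{itemize}
\item a \emph{stack} is a set without increasing pairs, a \emph{queue} a set without decreasing pairs;
\item an \emph{$(\ell,M)$-rainbow} is a sequence of increasing chains $I_1,\dots,I_\ell$ of size $M$ with $I_j$ NW of $I_{j'}$ for $j<j'$;
\item an \emph{$(\ell,M)$-twist} is a sequence of decreasing chains $D_1,\dots,D_\ell$ of size $M$ with $D_j$ SW of $D_{j'}$ for $j<j'$.
\end{itemize}
For a separated edge set these notions agree with those of Section~\ref{sec:intro}. When the points have distinct coordinates, $X$ is the plot of a permutation, and we are partitioning it into monotone subsequences; $R_2$ is the permutation $3412$ and $T_2$ is $2143$.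

The reflection $(x,y)\mapsto(x,n+1-y)$ exchanges increasing with decreasing, NW with SW, NE with SE, stacks with queues, and thick rainbows with thick twists. Lemma~\ref{lem:mirsky}, applied to the orders NE and SE, gives the basic bound:
\begin{equation}\label{eq:mirsky}
\begin{array}{l}
\text{no increasing chain of size }M\ \Longrightarrow\ \text{a union of at most }M-1\text{ stacks;}\\
\text{no decreasing chain of size }M\ \Longrightarrow\ \text{a union of at most }M-1\text{ queues.}
\end{array}
\end{equation}

An \emph{ascending family} is a point set with a partition into \emph{parts} $Z_1,\dots,Z_r$ such that $Z_k$ is SW of $Z_{k'}$ for $k<k'$. Points of different parts form increasing pairs, so every decreasing chain lies inside one part, and listing thick twists of equal thickness in $Z_1,Z_2,\dots$ one after another gives a thick twist in the union. A \emph{descending family} is the reflected notion: parts $W_1,\dots,W_r$ with $W_j$ NW of $W_{j'}$ for $j<j'$. There every increasing chain lies inside one part, and thick rainbows in the parts concatenate.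

\section{Separated edge sets}\label{sec:sep}

The goal of this section is Proposition~\ref{prop:sep}: a point set with no $(a,M)$-rainbow and no $(b,M)$-twist needs $O(abM)$ pages. If $a=1$ or $b=1$, this is \eqref{eq:mirsky}. The first case in which stacks and queues interact is $a=b=2$.

\subsection{Two layers}

\begin{example}\label{ex:two}
Let $X$ be a permutation that avoids $3412$ and $2143$; we show that eight pages suffice. Fix $p\in X$. If both $\mathrm{NW}(p)$ and $\mathrm{SE}(p)$ contained an increasing pair, the two pairs would form $3412$. So in one of these quadrants the points of $X$ form a decreasing chain. If both $\mathrm{SW}(p)$ and $\mathrm{NE}(p)$ contained a decreasing pair, the two pairs would form $2143$. So in one of these quadrants the points form an increasing chain. The two good quadrants are adjacent, and together they cover the half-plane west, north, east or south of $p$. Among the points whose good half-plane is the western one, let $p$ be the rightmost. All the others lie in $\mathrm{NW}(p)$, where together with $p$ they form a stack, or in $\mathrm{SW}(p)$, where they form a queue. The lowest point does the same for north, the leftmost for east and the highest for south, so four stacks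 and four queues cover $X$.
\end{example}

In general the chains are longer, and points may share a row or a column, because vertices may have large degree. A row or a column is itself a stack, so this costs little.

\begin{lemma}\label{lem:two}
Let $M\ge1$. If $X$ contains neither a $(2,M)$-rainbow nor a $(2,M)$-twist, then $X$ is a union of at most $4(M+1)$ stacks and at most $4(M-1)$ queues.
\end{lemma}

\begin{proof}
Let $p\in X$. Since $\mathrm{NW}(p)$ is NW of $\mathrm{SE}(p)$, increasing chains of size $M$ in $X\cap\mathrm{NW}(p)$ and in $X\cap\mathrm{SE}(p)$ would form a $(2,M)$-rainbow. Since $\mathrm{SW}(p)$ is SW of $\mathrm{NE}(p)$, decreasing chains of size $M$ in $X\cap\mathrm{SW}(p)$ and in $X\cap\mathrm{NE}(p)$ would form a $(2,M)$-twist. Hence $X$ is covered by the four sets $Z_{\Delta,\nabla}$, for $\Delta\in\{\mathrm{NW},\mathrm{SE}\}$ and $\nabla\in\{\mathrm{SW},\mathrm{NE}\}$, where $Z_{\Delta,\nabla}$ consists of the points $p\in X$ such that $X\cap\Delta(p)$ has no increasing chain of size $M$ and $X\cap\nabla(p)$ has no decreasing chain of size $M$.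

In a nonempty set $Z=Z_{\Delta,\nabla}$ choose a point $p$ with largest $x$ if $(\Delta,\nabla)=(\mathrm{NW},\mathrm{SW})$, smallest $y$ for $(\mathrm{NW},\mathrm{NE})$, smallest $x$ for $(\mathrm{SE},\mathrm{NE})$, and largest $y$ for $(\mathrm{SE},\mathrm{SW})$. This choice leaves the other two quadrants at $p$ free of points of $Z$, so every point of $Z$ lies in $\Delta(p)$, in $\nabla(p)$, in the row of $p$ or in the column of $p$. By \eqref{eq:mirsky} the first piece is covered by $M-1$ stacks and the second by $M-1$ queues, and the last two pieces are one stack each. So each of the four sets needs at most $M+1$ stacks and $M-1$ queues.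
\end{proof}

The proof depends on the number two: a point has two opposite quadrants in each diagonal direction. With three layers allowed, both quadrants may contain long chains.

\subsection{From many layers to two}

Suppose that $X$ has no $(a,M)$-rainbow. Imitating Lemma~\ref{lem:mirsky}, define for every grid point $z\in\{1,\dots,n\}^2$
\[
\alpha(z)=\max\{\ell\ge0:\ X\cap\mathrm{NW}(z)\text{ contains an }(\ell,M)\text{-rainbow}\},
\]
and let $X_i=\{p\in X:\alpha(p)=i\}$ be the $i$-th \emph{level}, $0\le i\le a-1$. For $M=1$ the levels are queues, that is, they have no $(2,1)$-rainbow. For $M\ge2$ the analogue fails badly.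

\begin{example}\label{ex:levels}
Let $M=2$ and $m\ge2$. Let $X$ consist of the triples $(3t-2,m+3t-1)$, $(3t-1,m+3t)$, $(3t,m+3t-2)$ and the points $(3m+t,t)$, for $t=1,\dots,m$; for $m=2$ this is the permutation $45378612$. The triples form an ascending family, so a $(2,2)$-rainbow among them would have its four points in one triple, which is impossible. The points $(3m+t,t)$ have no point of $X$ to their SE, so they can occur only in the last layer of a thick rainbow, and $X$ has no $(3,2)$-rainbow. The first two points of each triple have $\alpha=0$. The third has $\alpha=1$, and so has each point $(3m+t,t)$, whose NW quadrant contains exactly the triples. Thus $X_1$ consists of two increasing chains of size $m$, one NW of the other: a $(2,m)$-rainbow.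
\end{example}

The trouble is that each point $p$ of a layer $I_1\subseteq X_i$ has its own $(i,M)$-rainbow in $\mathrm{NW}(p)$, and none of these need be NW of all of $I_1$. Geometry repairs this. Since $\mathrm{NW}(x,y)$ grows when $x$ increases or $y$ decreases, $\alpha(x,y)$ is nondecreasing in $x$ and nonincreasing in $y$, so $X_i$ lies in a strip between two rising curves. Two kinds of box inside the grid are harmless. If $\alpha\ge i$ at the upper left corner of a box, then one $(i,M)$-rainbow serves all points of the box. If $\alpha\le i$ at the lower right corner, then the whole box and everything NW of it has room for only $i$ layers. The strip can be covered by boxes of these kinds, arranged in two rising sequences (Figure~\ref{fig:strip}).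

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!20] (0,0)--(0.43,0)--(8.5,5.65)--(8.5,7.75)--(0,1.8)--cycle;
\draw[thick] (0,1.8)--(8.5,7.75) node[right] {$h$};
\draw[thick] (0,0)--(0.43,0)--(8.5,5.65) node[right] {$g$};
\draw (0,0) rectangle (3,3.9) (3,1.8) rectangle (6,6) (6,3.9) rectangle (8.5,8);
\draw (0,1.8)--(3,1.8) (3,3.9)--(6,3.9) (6,6)--(8.5,6);
\node at (0.9,1.1) {$L_1$}; \node at (2.2,2.5) {$U_1$};
\node at (3.9,3.2) {$L_2$}; \node at (5.2,4.6) {$U_2$};
\node at (6.9,5.3) {$L_3$}; \node at (7.9,6.6) {$U_3$};
\fill (0,1.8) circle (0.12) (3,3.9) circle (0.12) (6,6) circle (0.12);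
\draw[fill=white] (2.9,1.8) circle (0.12) (5.9,3.9) circle (0.12) (8.5,6) circle (0.12);
\node[left] at (0,1.8) {$y_1$}; \node[left] at (0,3.9) {$y_2$};
\node[left] at (3,6) {$y_3$};
\node[below] at (1.5,0) {$A_1$}; \node[below] at (4.5,0) {$A_2$}; \node[below] at (7.25,0) {$A_3$};
\end{tikzpicture}
\caption{Schematic picture of the proof of Lemma~\ref{lem:strip}. The points with $\alpha=i$ lie in the shaded strip $g(x)<y\le h(x)$. The columns are cut into groups $A_k$ and the strip into boxes $L_k$ and $U_k$. At the upper left corner of $L_k$ (solid dot) $\alpha\ge i$; at the lower right corner of $U_k$ (hollow dot) $\alpha\le i$.}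
\label{fig:strip}
\end{figure}

\begin{lemma}\label{lem:strip}
Let $a,M\ge1$ and let $X$ contain no $(a,M)$-rainbow. Then $X$ can be partitioned into at most $2a$ ascending families in which no part contains a $(2,M+1)$-rainbow.
\end{lemma}

\begin{proof}
There are at most $a$ nonempty levels, so it suffices to split a nonempty level $X_i$ into two such families.

\emph{The strip.} Let $c_1<\dots<c_r$ be the $x$-coordinates of the points of $X_i$. For $x\in\{c_1,\dots,c_r\}$, and with $y$ ranging over $\{1,\dots,n\}$, let
\[
h(x)=\max\{y:\alpha(x,y)\ge i\},\qquad g(x)=\max\{y:\alpha(x,y)\ge i+1\},
\]
with $g(x)=0$ if there is no such $y$; the first maximum exists because column $x$ contains a point of $X_i$. Both functions are nondecreasing, because $\alpha$ is nondecreasing in $x$. A point $(x,y)\in X_i$ satisfies $y\le h(x)$, and also $y>g(x)$, since $1\le y\le g(x)$ would give $\alpha(x,y)\ge\alpha(x,g(x))\ge i+1$. In particular $g(c_j)<h(c_j)$ for all $j$.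

\emph{The boxes.} Start at the upper curve in the first column, move right until the lower curve reaches the current height, jump up to the upper curve, and repeat. Formally, let $y_0=0$, $j_1=1$ and $y_1=h(c_1)$. Given $j_k$ and $y_k=h(c_{j_k})$, if some $j>j_k$ has $g(c_j)\ge y_k$, let $j_{k+1}$ be the least such $j$ and put $y_{k+1}=h(c_{j_{k+1}})$; then $y_{k+1}>g(c_{j_{k+1}})\ge y_k$. Otherwise stop, and put $K=k$, $j_{K+1}=r+1$, $y_{K+1}=n$. Thus $y_0<y_1<\dots<y_K\le y_{K+1}$. Let $A_k=\{c_j:j_k\le j<j_{k+1}\}$ for $1\le k\le K$.

A point $(x,y)\in X_i$ with $x\in A_k$ satisfies $y_{k-1}<y\le y_{k+1}$. The lower bound is $y>0$ for $k=1$, and for $k\ge2$ we have $y>g(x)\ge g(c_{j_k})\ge y_{k-1}$. The upper bound is $y\le n$ for $k=K$, and for $k<K$ we have $y\le h(x)\le h(c_{j_{k+1}})=y_{k+1}$. So $X_i$ is the disjoint union of the sets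
\begin{align*}
L_k&=\{(x,y)\in X_i:x\in A_k,\ y_{k-1}<y\le y_k\},\\
U_k&=\{(x,y)\in X_i:x\in A_k,\ y_k<y\le y_{k+1}\}.
\end{align*}
For $k<k'$ the columns in $A_k$ are to the left of those in $A_{k'}$, and $y_k\le y_{k'-1}$, $y_{k+1}\le y_{k'}$. Hence $L_k$ is SW of $L_{k'}$ and $U_k$ is SW of $U_{k'}$, and $(L_k)_k$ and $(U_k)_k$ are ascending families.

\emph{$L_k$ contains no $(2,M)$-rainbow}, hence no $(2,M+1)$-rainbow. Since $\alpha(c_{j_k},y_k)\ge i$, there is an $(i,M)$-rainbow $\Theta$ in $\mathrm{NW}(c_{j_k},y_k)$. Points of $L_k$ have $x\ge c_{j_k}$ and $y\le y_k$, so $\Theta$ is NW of $L_k$. If $I_1,I_2$ were a $(2,M)$-rainbow in $L_k$, then $\Theta$ followed by $I_1$ would be an $(i+1,M)$-rainbow in $\mathrm{NW}(q)$ for any $q\in I_2$, contradicting $\alpha(q)=i$.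

\emph{$U_k$ contains no $(2,M+1)$-rainbow.} Let $x^*=\max A_k$. Then $g(x^*)<y_k$: if $x^*=c_{j_k}$ this is $g(c_{j_k})<h(c_{j_k})$, and otherwise $x^*=c_j$ with $j_k<j<j_{k+1}$, an index that the construction passed over. Hence $\alpha(x^*,y_k)\le i$. Suppose that $I_1,I_2$ is a $(2,M+1)$-rainbow in $U_k$. Take $p\in I_1$ and an $(i,M)$-rainbow $\Theta$ in $\mathrm{NW}(p)$. The rightmost point of $I_2$ may lie in column $x^*$, which is why one point is held in reserve: the other $M$ points of $I_2$ form an increasing chain $I_2'$ with $x<x^*$ and $y>y_k$, so $I_2'\subseteq\mathrm{NW}(x^*,y_k)$. As $\Theta$ is NW of $p$ and $p$ is NW of $I_2'$, the sequence $\Theta$ followed by $I_2'$ is an $(i+1,M)$-rainbow in $\mathrm{NW}(x^*,y_k)$, a contradiction.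
\end{proof}

In Example~\ref{ex:levels}, for $i=1$, we get $y_1=h(3)=m+1$, and $g<y_1$ because the triples contain no $(2,2)$-rainbow. So $K=1$, the set $L_1$ consists of the lower chain and the first point of the upper chain, and $U_1$ is the rest of the upper chain.

\subsection{Both reductions together}

Lemma~\ref{lem:strip} gives no bound on the number of parts of a family, so we cannot pay for the parts one by one. The direction of the families saves us. In an ascending family thick twists concatenate, so if $X$ has no $(b,M)$-twist, then fewer than $b$ parts contain a decreasing chain of size $M$, and the remaining parts can share $M-1$ queues. The few expensive parts are then cut by the reflected lemma, and the same accounting applies with the roles exchanged.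

\begin{proposition}\label{prop:sep}
Let $a,b,M\ge1$. There are integers $s,q\ge0$, depending only on $a,b,M$, with $s+q\le136\,abM$, such that every point set $X$ with no $(a,M)$-rainbow and no $(b,M)$-twist is a union of at most $s$ stacks and at most $q$ queues.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:strip} and consider one of the at most $2a$ ascending families, with parts $Z_1,\dots,Z_r$. Let $b_k$ be the largest $\ell\ge0$ such that $Z_k$ contains an $(\ell,M)$-twist. Concatenation gives a $(\sum_kb_k,M)$-twist in $X$, so $\sum_kb_k\le b-1$.

\emph{Parts with $b_k=0$.} Such a part has no decreasing chain of size $M$. A decreasing chain in the union of these parts lies in one part, so by \eqref{eq:mirsky} the union is covered by $M-1$ queues.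

\emph{A part $Z_k$ with $b_k\ge1$.} It has no $(b_k+1,M)$-twist and no $(2,M+1)$-rainbow. By the reflection of Lemma~\ref{lem:strip}, it splits into at most $2(b_k+1)\le4b_k$ descending families in which no part contains a $(2,M+1)$-twist. Consider one of them, with parts $W_1,W_2,\dots$. An increasing chain in this family lies in one part, so the union of the parts without an increasing chain of size $M+1$ has no such chain and is covered by $M$ stacks. At most one part has an increasing chain of size $M+1$, since two such parts would give a $(2,M+1)$-rainbow in $Z_k$. That part has neither a $(2,M+1)$-rainbow nor a $(2,M+1)$-twist, so Lemma~\ref{lem:two} with thickness $M+1$ covers it by $4(M+2)$ stacks and $4M$ queues. Each descending family thus costs at most $5M+8$ stacks and $4M$ queues, and $Z_k$ costs at most $4b_k(5M+8)$ stacks and $16b_kM$ queues.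

Summing over $k$ with $\sum_kb_k\le b-1$, adding the $M-1$ shared queues and multiplying by $2a$, we may take
\[
s=8a(b-1)(5M+8),\qquad q=2a\bigl(M-1+16(b-1)M\bigr).
\]
Since $36M+32\le68M$,
\[
s+q=2a\bigl(M-1+(b-1)(36M+32)\bigr)\le2a\bigl(M+68M(b-1)\bigr)\le136\,abM.\qedhere
\]
\end{proof}

It will matter that $s$ and $q$ are bounded separately and independently of $X$. A bound on the total alone would not let many point sets share their pages, since one set might use only stacks and another only queues.

\section{General ordered graphs}\label{sec:general}

In a general ordered graph the symmetry between crossing and nesting is lost. Nesting is still the relation NW, so levels with respect to thick rainbows remain available; crossing is no longer transitive, but (S) covers any set without a large twist by few stacks. A set without a twist is a set without a one-layer thick rainbow, so the plan is to strip the layers off thick rainbows one at a time.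

To remove a layer, cut the vertex order greedily into intervals so that $M$-twists are spread along the line as densely as possible. Edges inside an interval contain no $M$-twist, edges that span a few intervals fall into separated sets, and every long edge has an $M$-twist under it. One difficulty remains. To extend a thick rainbow we need $M$ edges of its innermost layer over the \emph{same} twist, and the edges $(u_1,v_1),\dots,(u_M,v_M)$ of a twist have in common only the interval from $u_M$ to $v_1$, which may be short even if every edge is long. Doubling the thickness resolves this. In a $2M$-twist the first $M$ edges share the interval $[u_M,v_1]$ and the last $M$ edges share $[u_{2M},v_{M+1}]$. These intervals overlap, since $u_{2M}<v_1$, and together they cover the edge $(u_M,v_M)$, so one of them is long.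

\begin{lemma}\label{lem:peel}
Let $a\ge2$, $M\ge1$, and let $H$ be an ordered graph without an $(a,M)$-rainbow. Then $E(H)$ is a disjoint union $E_{\mathrm{in}}\cup E_{\mathrm{mid}}\cup E_{\mathrm{long}}$, where
\begin{itemize}
\item[(1)] $E_{\mathrm{in}}$ contains no $M$-twist;
\item[(2)] $E_{\mathrm{mid}}$ is a union of $14$ classes, each of which is a union of separated sets such that edges from different sets of the class neither cross nor nest;
\item[(3)] $E_{\mathrm{long}}$ contains no $(a-1,2M)$-rainbow (for $a=2$: no $2M$-twist).
\end{itemize}
\end{lemma}

\begin{proof}
Partition the vertices from left to right into consecutive intervals $P_1,\dots,P_t$, each as long as possible subject to the induced subgraph $H[P_j]$ containing no $M$-twist. A single vertex spans no edge, so the intervals are nonempty. By maximality,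
\begin{equation}\label{eq:greedy}
\text{for }j<t,\ P_j\text{ and the first vertex of }P_{j+1}\text{ together span an }M\text{-twist of }H.
\end{equation}
Write $\mathrm{idx}(v)=j$ if $v\in P_j$; this is a nondecreasing function of $v$. For an edge $(u,v)$ let $\delta=\mathrm{idx}(v)-\mathrm{idx}(u)$, and put the edge into $E_{\mathrm{in}}$, $E_{\mathrm{mid}}$ or $E_{\mathrm{long}}$ according as $\delta=0$, $1\le\delta\le4$ or $\delta\ge5$.

(1) Edges inside different intervals do not cross, so an $M$-twist in $E_{\mathrm{in}}$ would lie in one $H[P_j]$.

(2) For $\delta\in\{1,2,3,4\}$ and a residue $\rho$ modulo $\delta+1$, let one class consist of all edges between $P_i$ and $P_{i+\delta}$ with $i\equiv\rho\pmod{\delta+1}$. For fixed $i$ these edges form a separated set, because $P_i$ precedes $P_{i+\delta}$, and their endpoints lie in the interval $P_i\cup\dots\cup P_{i+\delta}$. For different $i\equiv\rho$ these intervals are disjoint, so edges from different sets neither cross nor nest. There are $2+3+4+5=14$ classes, some possibly empty.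

(3) Suppose that $I_1,\dots,I_{a-1}$ is an $(a-1,2M)$-rainbow in $E_{\mathrm{long}}$, and let $I_{a-1}=\{(u_1,v_1),\dots,(u_{2M},v_{2M})\}$ with $u_1<\dots<u_{2M}<v_1<\dots<v_{2M}$. No $M$ edges of $I_{a-1}$ are all over all edges of an $M$-twist $\Theta$ of $H$: otherwise $M$-subsets of $I_1,\dots,I_{a-2}$, these $M$ edges and $\Theta$ would form an $(a,M)$-rainbow in $H$, by transitivity of ``over''.

Let $i=\mathrm{idx}(u_M)$ and suppose $\mathrm{idx}(v_1)\ge i+3$. Then $i+1<t$, and $P_{i+1}$ and the first vertex of $P_{i+2}$ lie strictly between $u_M$ and $v_1$. By \eqref{eq:greedy} they span an $M$-twist, which is under each of $(u_1,v_1),\dots,(u_M,v_M)$, because these edges have $u_j\le u_M$ and $v_j\ge v_1$. This is excluded, so $\mathrm{idx}(v_1)\le\mathrm{idx}(u_M)+2$. The last $M$ edges have $u_j\le u_{2M}$ and $v_j\ge v_{M+1}$, and the same argument with $u_{2M},v_{M+1}$ in place of $u_M,v_1$ gives $\mathrm{idx}(v_{M+1})\le\mathrm{idx}(u_{2M})+2$. Using $v_M<v_{M+1}$ and $u_{2M}<v_1$,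
\[
\mathrm{idx}(v_M)\le\mathrm{idx}(v_{M+1})\le\mathrm{idx}(u_{2M})+2\le\mathrm{idx}(v_1)+2\le\mathrm{idx}(u_M)+4.
\]
So $(u_M,v_M)$ has $\delta\le4$, contradicting $(u_M,v_M)\in E_{\mathrm{long}}$.
\end{proof}

Each application of Lemma~\ref{lem:peel} doubles the thickness. Applied $k-1$ times directly to a graph without a $(k,k)$-rainbow, it would end with a set that avoids only a $2^{k-1}k$-twist, and the resulting bound would be exponential in $k$. Levels avoid this: they reduce the number of layers to three at the cost of a factor $k$, and then two applications suffice.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]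
If $k=1$, then $R_1=T_1$ is a single edge, $G$ has no edges and $\mathrm{mn}(G)=0$. Let $k\ge2$ and let $G$ have no $(k,k)$-rainbow and no $(k,k)$-twist.

\emph{Levels.} For an edge $e$ let $\alpha(e)$ be the largest $\ell\ge0$ such that some $(\ell,k)$-rainbow of $G$ has all its edges under $e$. Since $G$ avoids $R_k$, we have $0\le\alpha(e)\le k-1$; this is the only use of that hypothesis. Let $E_i=\{e:\alpha(e)=i\}$. We claim that $E_i$ contains no $(3,k)$-rainbow. Suppose that $I_1,I_2,I_3$ is one. Pick $e\in I_3$ and an $(i,k)$-rainbow $\Theta$ under $e$. Every edge of $I_2$ is over $e$ and hence over $\Theta$, so $I_2$ followed by $\Theta$ is an $(i+1,k)$-rainbow. It lies under any edge $e'\in I_1$, contradicting $\alpha(e')=i$. (The third layer supplies a single edge $e$ whose rainbow serves all of $I_2$, which is what was missing in Example~\ref{ex:levels}.)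

\emph{Splitting a level.} Apply Lemma~\ref{lem:peel} with $a=3$, $M=k$ to the graph with edge set $E_i$, obtaining $E_{\mathrm{in}},E_{\mathrm{mid}},E_{\mathrm{long}}$. The set $E_{\mathrm{long}}$ has no $(2,2k)$-rainbow; apply the lemma to it with $a=2$, $M=2k$, obtaining $E'_{\mathrm{in}},E'_{\mathrm{mid}},E'_{\mathrm{long}}$. Now $E_i$ is the union of the sets $E_{\mathrm{in}}$, $E'_{\mathrm{in}}$, $E'_{\mathrm{long}}$, which contain no $k$-twist, no $2k$-twist and no $4k$-twist respectively, and of the $28$ classes that make up $E_{\mathrm{mid}}\cup E'_{\mathrm{mid}}$.

\emph{The sets without large twists.} By (S), in which we use only $\log\le\log_2$, these three sets need in total fewer than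
\[
14k\log_2k+28k\log_2(2k)+56k\log_2(4k)=98k\log_2k+140k\le98k^2+70k^2=168k^2
\]
stacks, where the inequality uses $\log_2k\le k$ and $k\ge2$.

\emph{The classes.} Each separated set in a class is a subset of $E_i$, so it has no $(3,k)$-rainbow, and it has no $(k,k)$-twist because $G$ avoids $T_k$; this is the only use of that hypothesis. By Proposition~\ref{prop:sep} with $a=3$ and $b=M=k$, the set is a union of at most $s$ stacks and at most $q$ queues, where $s$ and $q$ depend only on $k$ and $s+q\le408k^2$. Number these stacks and queues in every separated set of the class. Edges of different sets neither cross nor nest, so the union of the $j$-th stacks is a stack and the union of the $j$-th queues is a queue. Each class therefore needs at most $408k^2$ pages, and the $28$ classes need at most $11424k^2$.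

So $E_i$ needs at most $168k^2+11424k^2=11592k^2$ pages, and summing over the $k$ levels gives $\mathrm{mn}(G)\le11592k^3<12000k^3$.
\end{proof}

\section{Lower bounds}\label{sec:lower}

The patterns $R_k$ and $T_k$ themselves have mixed page number exactly $k$, since their $k$ layers are queues and stacks respectively. To force about $k^2$ pages while avoiding them, we substitute once more and take a rainbow of twists of rainbows. The outer rainbow and the inner rainbows have size $k-1$, which keeps $R_k$ and $T_k$ out, and together they produce rainbows of size $(k-1)^2$. The twists may be as large as we like, which makes it too expensive to break all these rainbows with stacks.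

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Let $q=k-1$, $L=q^2$ and $N=q^4$. On the vertices $1,\dots,2N$ take the edges $(x,y)$ with
\[
x=(i-1)Lq+(j-1)q+m,\qquad y=N+(q-i)Lq+(j-1)q+(q+1-m),
\]
for $1\le i\le q$, $1\le j\le L$, $1\le m\le q$. Here $x$ takes every value in $\{1,\dots,N\}$ once and $y$ takes every value in $\{N+1,\dots,2N\}$ once, so this is a separated matching. The $q$ edges with given $i,j$ form the \emph{block} $D_{ij}$, a decreasing chain, and $\bigcup_jD_{ij}$ is the $i$-th \emph{band}. The blocks of a band form an ascending family, and the bands form a descending family. Hence two edges cross if they lie in different blocks of the same band, and they nest if they lie in the same block or in different bands.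

\emph{The graph avoids $R_k$.} A $k$-twist lies in one band, with its edges in distinct blocks. In a $(k,k)$-rainbow, two of the $k>q$ layers lie in the same band. Take two edges $e,e'$ of one of these layers, which is possible as $k\ge2$, and an edge $e''$ of the other. Then $e''$ nests with both $e$ and $e'$ inside one band, so it lies in the block of $e$ and in the block of $e'$, which are distinct.

\emph{The graph avoids $T_k$.} In a $(k,k)$-twist, edges of different layers cross and so lie in the same band. As there are at least two layers, all edges lie in one band. A $k$-rainbow inside one band lies in one block, which has only $k-1$ edges.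

\emph{At least $q^2$ pages are needed.} Consider a layout with $s$ stacks and $t$ queues. If $s\ge L=q^2$ we are done, so let $s<L$. In a given band, choose one edge from each block that has an edge in a stack, taking an edge that lies in a stack. The chosen edges pairwise cross, so they lie in different stacks, and there are at most $s<L$ such blocks. Thus every band has a block all of whose edges lie in queues. These $q$ blocks, one from each band, contain $q^2$ pairwise nesting edges, which lie in different queues. So $t\ge q^2$.
\end{proof}

For part (b), observe that any admissible $\mathcal{P}_k$ must detect both $R_N$ and $T_N$ for large $N$, while these two graphs have only trivial patterns in common.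

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Let $k\ge2$ and $N\ge f(k)$. By Theorem~\ref{thm:main}(a), $\mathrm{mn}(R_N)\ge N\ge f(k)$, so $R_N$ does not avoid all patterns in $\mathcal{P}_k$ and contains some $P\in\mathcal{P}_k$. For the same reason $T_N$ contains some $P'\in\mathcal{P}_k$. Suppose that $P=P'$.

In $R_N$ any two distinct edges cross or nest, and ``equal or crossing'' is an equivalence relation, namely lying in the same layer. In $T_N$, ``equal or nesting'' is an equivalence relation. Containment preserves crossing and nesting, so all three properties hold for the edges of $P$. Suppose that an edge $e$ of $P$ crosses an edge $e'$ and nests with an edge $e''$. Then $e'\ne e''$, so $e'$ and $e''$ cross or nest. If they cross, then $e$ and $e''$ cross by the first equivalence; if they nest, then $e$ and $e'$ nest by the second. Both are impossible, so every edge of $P$ crosses all other edges or nests with all other edges. If some edge $e$ crosses all others, then each other edge has the crossing partner $e$ and so also crosses all others, and $E(P)$ is a queue. Otherwise all pairs nest and $E(P)$ is a stack. In both cases $\mathrm{mn}(P)=1$. But $P$ contains the pattern $P\in\mathcal{P}_k$, so $\mathrm{mn}(P)\ge k\ge2$,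 a contradiction.
\end{proof}

The hypothesis $k\ge2$ is used only in the last line of this proof, and it cannot be dropped: $R_1=T_1$, so Theorem~\ref{thm:main} has $|\mathcal{P}_1|=1$.

\begin{thebibliography}{9}
\bibitem{HMP}
Deborah Haun, Laura Merker, Sergey Pupyrev,
\emph{Forbidden Patterns in Mixed Linear Layouts},
arXiv:2412.12786 (2024).
\end{thebibliography}
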